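\title{The Hua subgroup of a boundary-Moufang group on a tree is not virtually cyclic}

\begin{abstract}
Let $T$ be a locally finite tree without vertices of valency one and with infinitely many ends, and let $G\le\mathrm{Aut}(T)$ be a closed subgroup that makes the set of ends a Moufang set. We prove that the subgroup $H_c$ of the Hua subgroup $H$ that acts trivially on the line joining the two ends fixed by $H$ is infinite; equivalently, $H$ is not virtually cyclic. We deduce that in every closed group acting $2$-transitively on the ends of $T$ the pointwise stabilizer of a line is infinite. If $H_c$ were finite, small compact open subgroups of two opposite root groups would have a group as their product. We rule this out with the structure theory of contraction groups, a graded $p$-adic Lie algebra, the finite $2$-transitive groups with point stabilizers of odd order, and quadratic reciprocity.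
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $T$ is a locally finite tree without vertices of valency one, its set of ends $\partial T$ is infinite, and $\mathrm{Aut}(T)$ carries the compact-open topology, in which the pointwise stabilizers of finite sets of vertices form a base of neighborhoods of the identity.

\begin{definition}\label{def:moufang}
A closed subgroup $G\le\mathrm{Aut}(T)$ is \emph{boundary-Moufang} if for every end $\xi$ there is a closed subgroup $U_\xi\le G$, the \emph{root group} at $\xi$, such that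
\begin{itemize}
\item $U_\xi$ fixes $\xi$ and acts sharply transitively on $\partial T\setminus\{\xi\}$, and
\item $gU_\xi g^{-1}=U_{g\xi}$ for all $g\in G$ and $\xi\in\partial T$.
\end{itemize}
The \emph{little projective group} is $G^+=\langle U_\xi:\xi\in\partial T\rangle$.
\end{definition}

The group $G^+$ is $2$-transitive on $\partial T$: any end is moved to any other by the root group at a third end, and $U_\xi$ is transitive on the ends other than $\xi$. It is not known whether $G^+$ is always closed in $\mathrm{Aut}(T)$.

Fix two distinct ends $0$ and $\infty$, and let $\ell$ be the line joining them. The \emph{Hua subgroup} is the stabilizer $H=G^+_{0,\infty}$ of both ends in $G^+$. It acts on $\ell$ by translations. The kernel $H_c$ of this action lies in the compact pointwise stabilizer of $\ell$ in $G$, so it is relatively compact. It is known that $H$ does not act trivially on $\ell$ (Remark~\ref{rem:t} recalls an argument), so that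
\[
H=H_c\rtimes\langle t\rangle
\]
with $t$ a nontrivial translation of $\ell$. If $H_c$ is finite, then $\langle t\rangle$ has finite index in $H$. Conversely, an infinite subgroup of a virtually cyclic group has finite index, whereas $H/H_c\cong\mathbb Z$. So $H_c$ is infinite if and only if $H$ is not virtually cyclic. The problem, posed by Caprace and De Medts \cite{CDM}, is whether $H_c$ is always infinite.

\begin{example}\label{ex:psl2}
Let $K$ be a non-archimedean local field with valuation ring $\mathcal O$ and uniformizer $\pi$. Let $T$ be the tree whose vertices are the balls $a+\pi^n\mathcal O$, two balls being adjacent if one is a maximal proper sub-ball of the other. Decreasing chains of balls give the ends in $K$ and increasing chains give one further end, so $\partial T=K\cup\{\infty\}$. This is the Bruhat--Tits tree, on which $G=PSL_2(K)$ acts with compact vertex stabilizers, inducing the action by M\"obius transformations on the ends. Put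
\[
u(b)=\begin{pmatrix}1&b\\0&1\end{pmatrix},\qquad v(a)=\begin{pmatrix}1&0\\a&1\end{pmatrix},\qquad h(d)=\begin{pmatrix}d&0\\0&d^{-1}\end{pmatrix}.
\]
The group $U_\infty=\{u(b)\}$ of maps $x\mapsto x+b$ is normal in $G_\infty$ and sharply transitive on $K$, so its conjugates make $G$ boundary-Moufang, with $U_0=\{v(a)\}$. Elementary matrices generate $SL_2(K)$, so $G^+=G$. The line $\ell$ consists of the balls $\pi^n\mathcal O$, and $h(d)$ acts by $x\mapsto d^2x$. Hence $H\cong K^\times/\{\pm1\}$, we may take $t=h(\pi)$, and $H_c\cong\mathcal O^\times/\{\pm1\}$ is infinite.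
\end{example}

Thus $H$ plays the role of the multiplicative group of a field, $t$ that of a uniformizer and $H_c$ that of the units. The example also shows where the units come from. Multiplying out both sides gives
\begin{equation}\label{eq:sl2}
u(b)\,v(a)=v(a/d)\;h(d)\;u(b/d),\qquad d=1+ab\ne0 .
\end{equation}
When a small element of $U_\infty$ is moved past a small element of $U_0$, a factor $h(1+ab)\in H_c$ close to the identity appears. A factorization of this shape exists in every boundary-Moufang group (Lemma~\ref{lem:fact}). If $H_c$ were finite, the middle factor would be trivial for small elements, and small compact open subgroups $A\le U_0$ and $B\le U_\infty$ would satisfy $AB=BA$. Since $t$ expands $A$ and contracts $B$, one expects $A$ and $B$ to almost commute in that case; but an element that commutes with a nontrivial element of $U_\xi$ has to fix $\xi$, so opposite root groups are far from commuting. This suggests that $H_c$ is always infinite. The difficulty is that nothing is assumed about the structure of the root groups, and when they are torsion groups there is no Lie algebra in which to make ``almost commute''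 precise.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $T$ be a locally finite tree without vertices of valency one and with $\partial T$ infinite, and let $G\le\mathrm{Aut}(T)$ be closed and boundary-Moufang. Then $H_c$ is infinite; equivalently, $H$ is not virtually cyclic.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $T$ be as in Theorem~\ref{thm:A} and let $G\le\mathrm{Aut}(T)$ be a closed subgroup acting $2$-transitively on $\partial T$. Then the pointwise stabilizer in $G$ of every line of $T$ is infinite, hence uncountable, and the stabilizer of two distinct ends is never virtually cyclic.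
\end{theorem}

Theorem~\ref{thm:B} is deduced from Theorem~\ref{thm:A} and is not used in its proof. The hypothesis that $\partial T$ is infinite cannot be dropped: on the star with three rays, $G=\mathrm{Sym}(3)$ has root groups of order $2$ that satisfy Definition~\ref{def:moufang}, and $H=1$.

\subsection{Plan of the proof}

Section~\ref{sec:tools} collects the tools. We then assume that $H_c$ is finite and choose a counterexample with $|H_c|$ minimal. Section~\ref{sec:geom} produces the compact groups $Q=AB$ described above and treats the case $U_\infty\cong\mathbb Q_p$ by hand. The root group $U=U_\infty$ is contracted by $t$, so by theorems of Gl\"ockner and Willis it is the product of a torsion group and $p$-adic Lie groups, and its pro-$p$ subgroups are nilpotent (Section~\ref{sec:sylow}). A grading argument shows that every prime involved in $U$ occurs as the order of an element (Section~\ref{sec:padic}). An element of prime order in $H_c$ then either centralizes a nontrivial root element, which leads to a smaller counterexample, or acts without fixed points on $Q$, which turns out to be impossible; so $H_c=1$ (Section~\ref{sec:trivial}).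 With $H_c=1$ the involutions of $U$ are too highly conjugate to exist (Section~\ref{sec:invol}). Hence a vertex stabilizer acts on the neighbors of the vertex as a $2$-transitive group with point stabilizers of odd order, which is either a one-dimensional affine group in characteristic $2$ or a group normalizing $PSL_2(q)$ with $q\equiv3\bmod4$. A dimension count on a Frattini quotient excludes the affine groups where they matter (Section~\ref{sec:affine}), and the projective groups force two primes $p\equiv r\equiv3\bmod 4$ to be squares modulo each other (Section~\ref{sec:proj}). Section~\ref{sec:B} proves Theorem~\ref{thm:B}.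

\section{Conventions and tools}\label{sec:tools}

\subsection{Trees}\label{sub:trees}

For a vertex $v$, let $\mathrm{Lk}(v)$ be the set of its neighbors and $q_v=|\mathrm{Lk}(v)|-1$. If $G$ acts on $T$, then $G_v^{(1)}$ is the kernel of the action of $G_v$ on $\mathrm{Lk}(v)$. We write $(\xi,\eta)$ for the line joining two ends and $[x,\xi)$ for the ray from a vertex $x$ to an end $\xi$. The \emph{direction} of $\xi$ at $v$ is the neighbor of $v$ on $[v,\xi)$. A vertex $v$ lies on $(\xi,\eta)$ if and only if the directions of $\xi$ and $\eta$ at $v$ differ. Since no vertex has valency one, every neighbor of $v$ is the direction of some end.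

Since $T$ is locally finite, $\mathrm{Aut}(T)$ is locally compact and second countable, its vertex stabilizers are open and profinite, and $\partial T$ is compact in the topology in which $\xi_n\to\xi$ means that the rays $[v,\xi_n)$ share longer and longer initial segments with $[v,\xi)$. An automorphism of $T$ fixes a vertex, inverts an edge, or is \emph{hyperbolic}: it translates along a line, its axis, fixes exactly the two ends of the axis, and its positive powers move every end other than the repelling one toward the attracting one.

Fix an end $\infty$ and a vertex $o$. The Busemann function is $b(x)=\lim_{y\to\infty}\bigl(d(x,y)-d(o,y)\bigr)$. For $g\in\mathrm{Aut}(T)_\infty$ the number $\beta(g)=b(gx)-b(x)$ does not depend on $x$, and $\beta\colon\mathrm{Aut}(T)_\infty\to\mathbb Z$ is the \emph{Busemann homomorphism}. It vanishes on elements that fix a vertex.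

\begin{lemma}\label{lem:buse}
Let $g\in\mathrm{Aut}(T)$ fix the end $\infty$.
\begin{itemize}
\item[(a)] If $\beta(g)=0$ and $\lambda$ is a line with end $\infty$, then the vertices of $\lambda$ fixed by $g$ are those of $\lambda\cap g\lambda$, and they include a ray to $\infty$.
\item[(b)] If $\beta(g)\neq0$, then $g$ is hyperbolic and $\infty$ is an end of its axis.
\item[(c)] If $g$ fixes a second end $\xi$, and $g$ fixes a vertex, has finite order, or satisfies $\beta(g)=0$, then $g$ fixes $(\xi,\infty)$ pointwise.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Two lines with the end $\infty$ share a ray to $\infty$. If $x=gx'$ with $x,x'\in\lambda$, then $b(x)=b(x')$, and $b$ is injective on $\lambda$, so $x=x'$. A fixed vertex of $\lambda$ lies in $g\lambda$. (b) As $\beta(g^2)\ne0$, the element $g^2$ fixes no vertex, so $g$ neither fixes a vertex nor inverts an edge. (c) In all three cases $\beta(g)=0$; apply (a) to $\lambda=g\lambda=(\xi,\infty)$.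
\end{proof}

We also use the open mapping theorem, a consequence of Baire's theorem: if a second countable locally compact group acts continuously and transitively on a locally compact Hausdorff space, the orbit maps are open.

\subsection{Profinite groups}\label{sub:profinite}

Let $K$ be a profinite group and $M\le K$ a closed subgroup. The index $|K:M|$ is the supernatural number $\operatorname{lcm}|K:ML|$, over all open normal $L\trianglelefteq K$, and $|K|=|K:1|$. Indices are multiplicative along chains of closed subgroups, and if $K=L_0\ge L_1\ge\cdots$ are open subgroups with trivial intersection, then $|K|=\prod_i|L_i:L_{i+1}|$. We write $n_p$ for the $p$-part of $n$. The group $K$ is pro-$p$, pro-$p'$ or pro-odd if $|K|$ is a power of $p$, prime to $p$, or prime to $2$. A Sylow pro-$p$ subgroup is a pro-$p$ subgroup of index prime to $p$.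

\begin{itemize}
\item[(P1)] If $M\trianglelefteq K$ is closed, the groups $M\cap L$ with $L$ open and normal in $K$ form a base of neighborhoods of $1$ in $M$ consisting of $K$-invariant open subgroups.
\item[(P2)] Every pro-$p$ subgroup lies in a Sylow pro-$p$ subgroup, and these are conjugate. If $P$ is Sylow in $K$ and $M\trianglelefteq K$ is closed, then $P\cap M$ is Sylow in $M$, $PM/M$ is Sylow in $K/M$, and $K=M\cdot N_K(P\cap M)$. The last statement is the Frattini argument: for $k\in K$ the group $k(P\cap M)k^{-1}$ is Sylow in $M$, hence conjugate to $P\cap M$ under $M$.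
\item[(P3)] If $Z\subseteq K$ is closed and its image in every $K/L$, with $L$ open normal, is a $p$-subgroup, then $Z$ is a pro-$p$ subgroup. Indeed, $zz'^{-1}\in\bigcap_LZL=Z$ for $z,z'\in Z$.
\item[(P4)] If the intersection of a decreasing family of compact sets lies in an open set, then so does some member of the family.
\item[(P5)] For subgroups $\bar A,\bar B$ of a finite group, the set $\bar A\bar B$ has $|\bar A||\bar B|/|\bar A\cap\bar B|$ elements. Hence, if $K=AB$ with $A,B$ closed subgroups, every prime dividing $|K|$ divides $|A|$ or $|B|$.
\item[(P6)] If $K$ acts continuously on a finite set, the orbit sizes divide $|K|$. So a pro-$p$ group acting on a finite set of size prime to $p$ fixes a point.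
\item[(P7)] For a pro-$p$ group $\Sigma$, the Frattini subgroup $\Phi(\Sigma)$ is the closure of $\Sigma^p[\Sigma,\Sigma]$. The quotient $\Sigma/\Phi(\Sigma)$ is a profinite $\mathbb F_p$-vector space that maps onto the Frattini quotient of every finite quotient of $\Sigma$. By Burnside's theorem on coprime action, an automorphism of order prime to $p$ of a finite $p$-group that is trivial on the Frattini quotient is trivial.
\end{itemize}

In a nilpotent group the torsion elements form a normal subgroup, and every nontrivial normal subgroup meets the center nontrivially.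

\subsection{Contraction groups and analytic groups}

An automorphism $\alpha$ of a topological group $U$ is \emph{contractive} if $\alpha^n(x)\to1$ for all $x\in U$; then $U$ is a \emph{contraction group}. A nontrivial contraction group is not discrete, since $1\neq\alpha^n(x)\to1$ for $x\ne1$. An element is \emph{divisible} if it has an $n$-th root for every $n\geq1$. A group is \emph{locally pro-$p$} if it has an open pro-$p$ subgroup.

\begin{theorem}[Gl\"ockner--Willis \cite{GW1}]\label{thm:GW1}
Let $U$ be a totally disconnected locally compact group with a contractive automorphism $\alpha$. The torsion elements and the divisible elements form closed characteristic subgroups $\mathrm{tor}(U)$ and $\mathrm{div}(U)$, and $U=\mathrm{tor}(U)\times\mathrm{div}(U)$. The group $\mathrm{tor}(U)$ has finite exponent, and $\mathrm{div}(U)$ is a direct product of finitely many $\alpha$-stable $p$-adic Lie groups $D_p$ for distinct primes $p$.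
\end{theorem}

We put $D_p=1$ for the primes that do not occur.

\begin{theorem}[Gl\"ockner--Willis \cite{GW2}]\label{thm:GW2}
Locally pro-$p$ contraction groups are nilpotent.
\end{theorem}

\begin{theorem}[see \cite{DDMS}]\label{thm:DDMS}
A pro-$p$ group is $p$-adic analytic if and only if it has finite rank, if and only if it is a product of finitely many procyclic subgroups. If $\Sigma$ is such a group, with Lie algebra $\mathfrak s$, there are arbitrarily small $\mathbb Z_p$-lattices $\Lambda\subset\mathfrak s$ such that $\exp$ is a homeomorphism of $\Lambda$ onto an open subgroup of $\Sigma$, the continuous homomorphisms $\mathbb Z_p\to\exp\Lambda$ are the maps $z\mapsto\exp(zX)$ with a unique $X\in\Lambda$, and $\exp X$ and $\exp Y$ commute if $[X,Y]=0$.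
\end{theorem}

We also use the basic functoriality of the theory. A $p$-adic Lie group has an open pro-$p$ subgroup; a closed subgroup is analytic and its Lie algebra is a subalgebra; an open subgroup has the same Lie algebra; and a continuous homomorphism $\varphi$ induces a homomorphism $d\varphi$ of Lie algebras with $\varphi(\exp X)=\exp(d\varphi X)$ for small $X$.

\begin{theorem}[Jacobson]\label{thm:jac}
A finite-dimensional Lie algebra that is spanned by a subset closed under brackets and consisting of ad-nilpotent elements is nilpotent.
\end{theorem}

\subsection{Finite groups}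

\begin{theorem}[Thompson, Higman]\label{thm:TH}
A finite group with a fixed-point-free automorphism of prime order $r$ is nilpotent, of class bounded in terms of $r$.
\end{theorem}

The group $A\Gamma L_1(2^k)$ consists of the maps $x\mapsto cx^\sigma+e$ of $\mathbb F_{2^k}$, with $c\ne0$ and $\sigma$ a field automorphism. The translations $x\mapsto x+e$ form a regular normal subgroup $E$, and the stabilizer of $0$ and $1$ is the Galois group, cyclic of order $k$. For an odd prime power $q=p^f$, the group $PSL_2(q)$ is $2$-transitive on the projective line, the stabilizer of $0$ and $\infty$ is the cyclic group $\{x\mapsto a^2x\}$ of order $(q-1)/2$, and $|P\Gamma L_2(q):PSL_2(q)|=2f$.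

\begin{theorem}[Bender \cite{Bender}]\label{thm:2T}
Let $\Gamma$ be a finite $2$-transitive group of even degree $n\ge4$ with point stabilizers of odd order. Then one of the following holds.
\begin{itemize}
\item[(S)] $n=2^k$ and $E\le\Gamma\le A\Gamma L_1(2^k)$.
\item[(L)] $n=q+1$ with $q\equiv3\bmod4$ a prime power, $q\ge7$, and $PSL_2(q)\trianglelefteq\Gamma\le P\Gamma L_2(q)$ acting on the projective line.
\end{itemize}
\end{theorem}

The statement can also be read off from the list of finite $2$-transitive groups. In the affine case $\Gamma$ is solvable by the Feit--Thompson theorem, and Huppert's theorem gives (S); all almost simple $2$-transitive groups of even degree other than those in (L) have point stabilizers of even order.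

\section{Root groups acting on the tree}\label{sec:geom}

\subsection{Removing vertices of valency two}

\begin{lemma}\label{lem:suppress}
Let $G\le\mathrm{Aut}(T)$ be closed and transitive on $\partial T$. There is a locally finite tree $T'$ with all valencies at least $3$ and $\partial T'=\partial T$ such that $\mathrm{Aut}(T)$ embeds in $\mathrm{Aut}(T')$ as a closed subgroup, compatibly with the topologies and the actions on ends. An element fixes a line of $T$ pointwise if and only if it fixes the corresponding line of $T'$ pointwise.
\end{lemma}

\begin{proof}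
If almost all vertices of some ray had valency $2$, its end would be isolated. By transitivity $\partial T$ would be discrete and compact, hence finite. So every ray contains infinitely many vertices of valency at least $3$. Let these be the vertices of $T'$, and join two of them if all interior vertices of the path between them have valency $2$; record the length of that path on the edge. Valencies and ends are unchanged. An automorphism of $T$ is determined by its action on $T'$, the image of $\mathrm{Aut}(T)$ is the closed group of automorphisms preserving the recorded lengths, and a vertex of valency $2$ is fixed as soon as the two endpoints of the edge of $T'$ containing it are fixed. This gives the remaining statements.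
\end{proof}

Passing to $T'$ changes neither the root groups nor $H$ and $H_c$. \emph{From now on all valencies are at least $3$.} In Lemmas~\ref{lem:contract}--\ref{lem:fact}, $G$ is any closed boundary-Moufang group. Replacing $t$ by $t^{-1}$ if necessary, we assume that $t$ translates toward $0$.

\subsection{Contraction and transitivity}

The next lemma is where it matters that the root groups are closed.

\begin{lemma}\label{lem:contract}
The orbit maps $U_\xi\to\partial T\setminus\{\xi\}$ are homeomorphisms. Conjugation by $t$ contracts $U_\infty$, and conjugation by $t^{-1}$ contracts $U_0$.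
\end{lemma}

\begin{proof}
The closed group $U_\xi$ is locally compact and second countable, so the orbit maps are open bijections by the open mapping theorem. For $u\in U_\infty$ we have $t^nut^{-n}\in U_\infty$ and $u0\neq\infty$, so $t^nut^{-n}0=t^n(u0)\to0$, and hence $t^nut^{-n}\to1$. Exchanging $0$ with $\infty$ and $t$ with $t^{-1}$ gives the statement for $U_0$.
\end{proof}

For a vertex $w$ let $U_{\xi,w}$ be the stabilizer of $w$ in $U_\xi$. It is compact, open in $U_\xi$, and fixes $[w,\xi)$ pointwise.

\begin{lemma}\label{lem:root}
\begin{itemize}
\item[(a)] A nontrivial $u\in U_\xi$ fixes no end other than $\xi$. If $g\in G$ and $gug^{-1}\in U_\xi$, then $g\xi=\xi$. Every $u\in U_\xi$ fixes a ray to $\xi$ on every line with end $\xi$.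
\item[(b)] $U_{\xi,w}$ acts simply transitively on $\{\eta:w\in(\xi,\eta)\}$, and transitively on the $q_w$ neighbors $y$ of $w$ other than the direction of $\xi$. For such $y$ we have $|U_{\xi,w}:U_{\xi,y}|=q_w$. For $w\in(\xi,\eta)$ we have $|U_{\xi,w}|=\prod_{x\in[w,\eta)}q_x$.
\item[(c)] $G_w$ is transitive on the ordered pairs $(\xi,\eta)$ of ends with $w\in(\xi,\eta)$, hence $2$-transitive on $\mathrm{Lk}(w)$. In particular, for $w\in(\xi,\eta)$ some $m\in G_w$ swaps $\xi$ and $\eta$.
\item[(d)] The function $v\mapsto q_v$ takes at most two values, each infinitely often on every ray. A prime $p$ divides $|U_{\xi,w}|$ if and only if it divides some $q_v$, and then the Sylow pro-$p$ subgroups of $U_{\xi,w}$ are infinite.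
\end{itemize}
\end{lemma}

\begin{proof}
The root groups are conjugate, so we may take $\xi=\infty$ in (a) and (b).

(a) The first statement is sharp transitivity. The nontrivial element $gug^{-1}$ of $U_\infty$ fixes $g\infty$, so $g\infty=\infty$. For large $n$ the element $t^nut^{-n}$ is close to $1$ and fixes a vertex, so $\beta(u)=\beta(t^nut^{-n})=0$, and Lemma~\ref{lem:buse}(a) applies.

(b) Let $w\in(\infty,\eta)\cap(\infty,\eta')$ and let $u\in U_\infty$ map $\eta$ to $\eta'$. Then $w\in\lambda\cap u\lambda$ for $\lambda=(\infty,\eta)$, so $u$ fixes $w$ by Lemma~\ref{lem:buse}(a). This gives the first statement, and the second follows because each $y$ is the direction of an end. Since $w\in[y,\infty)$, we have $U_{\infty,y}\le U_{\infty,w}$, and the index is the size $q_w$ of the orbit of $y$. The groups $U_{\infty,x}$ with $x\in[w,\eta)$ decrease, and their intersection fixes $\eta$ and is trivial; this gives the order.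

(c) Let $(\xi,\eta)$ and $(\xi',\eta')$ be two such pairs. As $w$ has at least three neighbors, there is an end $\zeta$ whose direction at $w$ differs from those of $\xi$ and $\xi'$. By (b) some $u\in U_{\zeta,w}$ maps $\xi$ to $\xi'$. Then $w\in(\xi',u\eta)$, and some $u'\in U_{\xi',w}$ maps $u\eta$ to $\eta'$.

(d) By (c), two vertices at distance $2$ are conjugate under the stabilizer of their common neighbor. So $q_v$ depends only on the parity of $d(o,v)$. The rest follows from the product formula in (b).
\end{proof}

If $p$ divides some $q_v$, we say that \emph{$p$ divides $|U|$}, where from now on $U=U_\infty$. Number the vertices of $\ell$ as $w_j$, $j\in\mathbb Z$, with $w_j\to\infty$ as $j\to+\infty$ and $tw_j=w_{j-\tau}$, $\tau\ge1$, and put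
\[
W_j=U_{\infty,w_j}.
\]
These compact open subgroups increase with $j$, their union is $U$ and their intersection is $1$ by Lemma~\ref{lem:root}(a), and $tW_jt^{-1}=W_{j-\tau}$. A compact set $C\subset U$ lies in some $W_j$, so $t^nCt^{-n}\subseteq W_{j-n\tau}$; by (P4), $t$ contracts $U$ \emph{uniformly on compact sets}. The same argument with the groups $U_{0,w_j}$ shows this for $t^{-1}$ and $U_0$.

\subsection{The factorization}

The following lemma is the general form of \eqref{eq:sl2}; see Figure~\ref{fig:fact}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]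
\draw[thick,<->] (-5,0) node[left]{$\xi$} -- (5,0) node[right]{$\eta$};
\fill (-1.5,0) circle (2pt) node[below]{$x$};
\fill (1.5,0) circle (2pt) node[below]{$y$};
\draw[->] (1.5,0) -- (4.6,1.1) node[right]{$a\eta$};
\draw[->] (-1.5,0) -- (-4.6,1.1) node[left]{$b\xi$};
\draw[<-|] (-5,-0.8) -- (1.5,-0.8) node[midway,below]{fixed by $U_{\xi,y}$};
\draw[|->] (-1.5,-1.7) -- (5,-1.7) node[midway,below]{fixed by $U_{\eta,x}$};
\end{tikzpicture}
\caption{Two vertices $x,y$ on the line from $\xi$ to $\eta$. An element $a\in U_{\xi,y}$ fixes the ray from $y$ to $\xi$ and can send $\eta$ to any end beyond $y$; an element $b\in U_{\eta,x}$ fixes the ray from $x$ to $\eta$ and can send $\xi$ to any end beyond $x$. Both groups fix the segment from $x$ to $y$.}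
\label{fig:fact}
\end{figure}

\begin{lemma}\label{lem:fact}
Let $x\ne y$ lie on $(\xi,\eta)$ in the order $\xi,x,y,\eta$, and let $H_{\xi\eta}$ be the pointwise stabilizer of $(\xi,\eta)$ in $G$. Then $G_{x,y}=U_{\xi,y}\,H_{\xi\eta}\,U_{\eta,x}$, and the three factors of an element are unique.
\end{lemma}

\begin{proof}
All three groups fix $x$ and $y$. Let $g\in G_{x,y}$. It fixes the neighbor of $y$ toward $x$, which is the direction of $\xi$ at $y$ and is not the direction of $\eta$; so it is not the direction of $g\eta$ either, and $y\in(\xi,g\eta)$. By Lemma~\ref{lem:root}(b) there is $a\in U_{\xi,y}$ with $a\eta=g\eta$. Then $g'=a^{-1}g$ fixes $x,y,\eta$. The same argument at $x$ for $g'^{-1}$ gives $x\in(\eta,g'^{-1}\xi)$, so $b^{-1}\xi=g'^{-1}\xi$ for some $b\in U_{\eta,x}$. Now $h=g'b^{-1}$ fixes $\xi,\eta$ and $x$, so $h\in H_{\xi\eta}$ and $g=ahb$. If $ahb=a'h'b'$, then $a\eta=a'\eta$, so $a=a'$; then $h'^{-1}h=b'b^{-1}$ lies in $U_\eta$ and fixes $\xi$, so it is trivial.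
\end{proof}

\subsection{A minimal counterexample}

In Lemma~\ref{lem:fact} the middle factor lies in the stabilizer of the line in $G$, whereas the hypothesis to be refuted concerns its stabilizer in $G^+$. We would like to replace $G$ by $G^+$, and for this $G^+$ must be closed.

\begin{lemma}\label{lem:closed}
If $H_c$ is finite, then $G^+$ is closed.
\end{lemma}

\begin{proof}
The group $H_c$ is the stabilizer in $H$ of a vertex of $\ell$, so it is open in $H$. Being finite, it is discrete; so $H$ is discrete, hence closed. Let $g_n\in G^+$ converge to $g$. Since $G^+$ is $2$-transitive, we may multiply by an element of $G^+$ and assume that $g$ fixes $0$ and $\infty$. As $g_n0\to0$, Lemma~\ref{lem:contract} provides $u_n\in U_\infty$ with $u_n\to1$ and $u_ng_n0=0$. As $u_ng_n\infty\to\infty$, it provides $v_n\in U_0$ with $v_n\to1$ and $v_nu_ng_n\infty=\infty$. Then $v_nu_ng_n\in H$ converges to $g$, so $g\in H$.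
\end{proof}

Call $(T,G)$ a \emph{counterexample} if $T$ is locally finite with all valencies at least $3$ and $\partial T$ infinite, $G=G^+$ is closed and boundary-Moufang, and $H_c$ is finite. By Lemmas~\ref{lem:suppress} and~\ref{lem:closed}, every pair for which Theorem~\ref{thm:A} fails yields a counterexample with the same $H_c$. \emph{Until the end of Section~\ref{sec:proj} we assume that Theorem~\ref{thm:A} fails and fix a counterexample with $|H_c|$ minimal.} Then $G_{0,\infty}=H$, the group $H_c$ is the pointwise stabilizer of $\ell$ in $G$, and $G_\infty=U\rtimes H$.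

\subsection{The groups $Q=AB$}

The finite group $H_c$ lies in the profinite group $G_{w_0}$, so there is an open normal subgroup $O$ of $G_{w_0}$ with $O\cap H_c=1$. Fix such an $O$. A pair of vertices $x\neq y$ of $\ell$, in the order $0,x,y,\infty$, is \emph{wide} if
\[
G_{x,y}\subseteq OH_c,\qquad A:=U_{0,y}\subseteq O,\qquad B:=U_{\infty,x}\subseteq O .
\]
As $x\to0$ and $y\to\infty$, the compact groups $G_{x,y}$ decrease to $H_c$, while $U_{0,y}$ and $U_{\infty,x}$ decrease to $1$. By (P4) wide pairs exist. Moving $x$ toward $0$ or $y$ toward $\infty$ keeps a pair wide.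

\begin{lemma}\label{lem:Q}
Let $(x,y)$ be wide and $Q=G_{x,y}\cap O$.
\begin{itemize}
\item[(a)] $Q$ is normal in $G_{x,y}$, and every element of $Q$ is uniquely a product $ab$ with $a\in A$, $b\in B$. In particular $Q=AB=BA$ and $A\cap B=1$.
\item[(b)] No $c\in Q\setminus\{1\}$ centralizes both a nontrivial element of $A$ and a nontrivial element of $B$. In particular $Z(Q)=1\ne Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $O$ is normal in $OH_c\supseteq G_{x,y}$. If $q=ahb\in Q$ as in Lemma~\ref{lem:fact}, then $h=a^{-1}qb^{-1}\in O\cap H_c=1$. Inversion gives $Q=BA$. (b) By Lemma~\ref{lem:root}(a) such a $c$ fixes $0$ and $\infty$. It also fixes $x$, so $c\in H_c\cap O=1$. The groups $A$ and $B$ are infinite by Lemma~\ref{lem:root}(b).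
\end{proof}

Part (a) says that the factor $h(1+ab)$ of \eqref{eq:sl2} has disappeared, and part (b) says that $Q$ is nevertheless far from nilpotent. The whole proof plays these two statements against each other. Here is the simplest case.

\begin{example}\label{ex:Qp}
Suppose that $U\cong\mathbb Q_p$, as for $PSL_2(\mathbb Q_p)$. Then $A\cong B\cong\mathbb Z_p$, the group $Q=AB$ is pro-$p$ by (P5), and it is analytic by Theorem~\ref{thm:DDMS}. Section~\ref{sec:padic} shows in general that its Lie algebra is $\mathfrak s=\mathfrak a\oplus\mathfrak b$, with $\mathfrak a,\mathfrak b$ the Lie algebras of $A,B$, and that conjugation by $t$ induces an automorphism $\theta$ of $\mathfrak s$ preserving both summands. Write $\mathfrak a=\mathbb Q_pX$, $\mathfrak b=\mathbb Q_pY$, $\theta X=\lambda X$, $\theta Y=\mu Y$. Conjugation by $t$ is multiplication by $\mu$ on $U_\infty\cong\mathbb Q_p$ and by $\lambda$ on $U_0\cong\mathbb Q_p$, so $|\mu|<1<|\lambda|$ by Lemma~\ref{lem:contract}. Let $[X,Y]=\alpha X+\gamma Y$. Applying $\theta$ gives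
\[
\lambda\mu(\alpha X+\gamma Y)=\alpha\lambda X+\gamma\mu Y,
\]
that is, $\alpha\lambda(\mu-1)=0=\gamma\mu(\lambda-1)$. Hence $\alpha=\gamma=0$ and $\mathfrak s$ is abelian. So $Q$ has an abelian open subgroup $\exp\Lambda$, which meets $A$ and $B$ nontrivially, contrary to Lemma~\ref{lem:Q}(b). In $\mathfrak{sl}_2$ the bracket of the two root vectors spans the diagonal subalgebra, which is fixed by $\theta$ and is the Lie algebra of $H_c$; when $H_c$ is finite there is no room for it.
\end{example}

\section{Sylow subgroups of the root group}\label{sec:sylow}

Theorem~\ref{thm:GW2} applies to locally pro-$p$ groups, and $U$ need not be one. We therefore construct, for each prime $p$ dividing $|U|$, a closed subgroup $S$ that meets the groups $W_{n\tau}$ in Sylow subgroups and is still a contraction group. The element $t$ need not respect a chosen chain of Sylow subgroups, so we correct it by an element of $U$. This section does not use the finiteness of $H_c$.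

\begin{proposition}\label{prop:S}
Let $p$ divide $|U|$. There are a closed subgroup $S\le U$ and an element $s\in G_\infty$ such that $S\cap W_{n\tau}$ is a Sylow pro-$p$ subgroup of $W_{n\tau}$ for all $n\geq0$, and $s$ normalizes and contracts $S$. The group $S$ is nontrivial and nilpotent. Every pro-$p$ subgroup of $U$ is conjugate into $S$, hence nilpotent. Every nontrivial closed $s$-invariant subgroup of $S$ is non-discrete.
\end{proposition}

\begin{proof}
Let $S^0$ be a Sylow pro-$p$ subgroup of $W_0$ and $S^1\supseteq S^0$ one of $W_\tau$. Since $t^{-1}S^0t$ is Sylow in $t^{-1}W_0t=W_\tau$, we have $S^1=vt^{-1}S^0tv^{-1}$ for some $v\in W_\tau$. Put $s=tv^{-1}$. Then $s^{-1}S^0s=S^1\supseteq S^0$, and $s^{-1}W_{n\tau}s=vW_{(n+1)\tau}v^{-1}=W_{(n+1)\tau}$ for $n\ge0$, so that $s^{-n}W_0s^n=W_{n\tau}$.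

We claim that $s$ is conjugate to $t$ under $U$. As $\beta(s)=\beta(t)\ne0$, the element $s$ is hyperbolic and fixes a second end, which is $u0$ for some $u\in U$. Then $t^{-1}u^{-1}su$ fixes $0$. It lies in $U$, because $U\trianglelefteq G_\infty$ and $s\in tU$. So it is trivial, and $s=utu^{-1}$. Consequently $s$ contracts $U$.

Put $S^n=s^{-n}S^0s^n$, a Sylow subgroup of $W_{n\tau}$, and $S=\bigcup_{n\ge0}S^n$, an increasing union. For $m\ge n\ge0$ the pro-$p$ group $S^m\cap W_{n\tau}$ contains the Sylow subgroup $S^n$ of $W_{n\tau}$ and therefore equals it. Hence $S\cap W_{n\tau}=S^n$. Since the open groups $W_{n\tau}$ cover $U$, the group $S$ is closed, and $S^0$ is an open pro-$p$ subgroup of $S$, nontrivial because $p$ divides $|W_0|$. From $sS^ns^{-1}=S^{n-1}$ for $n\ge1$ and $sS^0s^{-1}\le S^0$ we get $sSs^{-1}=S$. By Theorem~\ref{thm:GW2}, $S$ is nilpotent. A pro-$p$ subgroup of $U$ is compact, so it lies in some $W_{n\tau}$ and is conjugate into $S^n$. The last statement holds because such a subgroup is a nontrivial contraction group.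
\end{proof}

What we need from nilpotency is a central element $z$ of a Sylow subgroup that is visible in the action on the neighbors of a vertex $w$. The vertex where $z$ first leaves $\ell$ may not do, because the stabilizer of that vertex in $S$ need not be Sylow in $U_{\infty,w}$. We instead follow a path adapted to $S$.

\begin{lemma}\label{lem:C}
Let $p$ divide $|U|$. There are a vertex $w$, a Sylow pro-$p$ subgroup $S_w$ of $U_{\infty,w}$ and an element $z\in Z(S_w)$ acting nontrivially on $\mathrm{Lk}(w)$. Moreover $p$ divides $q_w$.
\end{lemma}

\begin{proof}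
Let $1\ne z\in Z(S)$, choose $n\ge0$ with $z\in W_{n\tau}$, and put $x_0=w_{n\tau}$ and $\tilde S=S\cap W_{n\tau}$. Call a vertex $x$ with $x_0\in[x,\infty)$ \emph{adapted} if the stabilizer $\tilde S_x$ is Sylow in $U_{\infty,x}$. The vertex $x_0$ is adapted. Let $x$ be adapted. The orbits of $\tilde S_x$ on the $q_x$ neighbors of $x$ not toward $\infty$ have $p$-power size. If all were larger than $(q_x)_p$, their sum $q_x$ would be divisible by $p\,(q_x)_p$. So some such neighbor $y$ has an orbit of size $|\tilde S_x:\tilde S_y|\le(q_x)_p$. Let $Y\supseteq\tilde S_y$ be Sylow in $U_{\infty,y}$. We compute the $p$-part of $|U_{\infty,x}:\tilde S_y|$ along the chains $U_{\infty,x}\ge\tilde S_x\ge\tilde S_y$ and $U_{\infty,x}\ge U_{\infty,y}\ge Y\ge\tilde S_y$ and obtain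
\[
|\tilde S_x:\tilde S_y|=(q_x)_p\,|Y:\tilde S_y| .
\]
Hence $Y=\tilde S_y$, so $y$ is adapted, and its orbit has size exactly $(q_x)_p$.

This yields a ray $x_0,x_1,\dots$ of adapted vertices that leads away from $\infty$. By Lemma~\ref{lem:root}(a), $z$ does not fix its end, so there is $i$ such that $z$ fixes $w=x_i$ and moves $y=x_{i+1}$. Put $S_w=\tilde S_w$. Then $z\in Z(S_w)$, and the $S_w$-orbit of $y$ has size $(q_w)_p>1$.
\end{proof}

\section{Every prime of $U$ is the order of an element}\label{sec:padic}

We now carry out the argument of Example~\ref{ex:Qp} in general. Two things change: $Q$ need not be pro-$p$, so we have to find an analytic group inside it, and the brackets need not vanish, so commutativity is replaced by nilpotency.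

\begin{proposition}\label{prop:D}
If $p$ divides $|U|$, then $\mathrm{tor}(U)$ contains an element of order $p$.
\end{proposition}

The statement is false for $PSL_2(\mathbb Q_p)$, whose root groups are torsion-free; the finiteness of $H_c$ enters through Lemma~\ref{lem:Q}.

\begin{proof}
Suppose that $U$, and hence every $U_\xi$, has no element of order $p$.

\emph{Step 1: pro-$p$ subgroups of $U_\xi$.} Write $U=\mathrm{tor}(U)\times\prod_rD_r$ as in Theorem~\ref{thm:GW1}, for conjugation by $t$. A compact subgroup of $D_r$ is pro-$r$, since a power of $t$ conjugates it into an open pro-$r$ subgroup of $D_r$, and every element of $D_r$ lies in a compact subgroup $D_r\cap W_j$. An element $x$ of a pro-$r$ group satisfies $x^{p^n}\to1$ always if $r=p$, and only for $x=1$ if $r\ne p$. Hence $D_p=\{x\in\mathrm{div}(U):x^{p^n}\to1\}$, and likewise for each $r$. This description does not involve $t$. So we may define $D_r(\xi)\le U_\xi$ by the same formula; then $gD_r(\xi)g^{-1}=D_r(g\xi)$ and $U_\xi=\mathrm{tor}(U_\xi)\times\prod_rD_r(\xi)$.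

The elements of a pro-$p$ subgroup of $\mathrm{tor}(U_\xi)$ have finite $p$-power order, so such a subgroup is trivial by assumption. A pro-$p$ subgroup of $D_r(\xi)$ with $r\ne p$ is also pro-$r$, hence trivial. Projecting to the factors, we see that every pro-$p$ subgroup of $U_\xi$ lies in $D_p(\xi)$. Thus a compact open subgroup $C\le U_\xi$ has the unique, hence normal, Sylow pro-$p$ subgroup $C\cap D_p(\xi)$. Since $p$ divides $|U|$, the group $D_p(\infty)$ is a nontrivial contraction group, so all $D_p(\xi)$ are non-discrete.

\emph{Step 2: the analytic group $\Sigma$.} Let $(x,y)$ be wide, $Q=AB$, $A_p=A\cap D_p(0)$ and $B_p=B\cap D_p(\infty)$. We claim that $\Sigma:=A_pB_p$ is a pro-$p$ group. It is compact, so by (P3) it suffices to show that in every finite quotient $\bar Q$ the set $\bar A_p\bar B_p$ is a Sylow $p$-subgroup. Here $\bar A_p$ and $\bar B_p$ are normal Sylow $p$-subgroups of $\bar A$ and $\bar B$. Let $P\supseteq\bar A_p$ be Sylow in $\bar Q$ and $\bar B_p\le gPg^{-1}$, where $g=ba$ with $b\in\bar B$ and $a\in\bar A$. Then $\bar B_p=b^{-1}\bar B_pb\le aPa^{-1}$ and $\bar A_p=a\bar A_pa^{-1}\le aPa^{-1}$,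 so $\bar A_p\bar B_p\subseteq aPa^{-1}$. Since $\bar A_p\cap\bar B_p$ is a $p$-subgroup of $\bar A\cap\bar B$, (P5) gives
\[
|\bar Q|_p=\frac{|\bar A|_p|\bar B|_p}{|\bar A\cap\bar B|_p}\le\frac{|\bar A_p||\bar B_p|}{|\bar A_p\cap\bar B_p|}=|\bar A_p\bar B_p| ,
\]
so $\bar A_p\bar B_p=aPa^{-1}$. The groups $A_p$ and $B_p$ are pro-$p$ and open in $p$-adic Lie groups. By Theorem~\ref{thm:DDMS} they are products of finitely many procyclic groups; so is $\Sigma$, and therefore $\Sigma$ is $p$-adic analytic.

\emph{Step 3: $\mathfrak s=\mathfrak a\oplus\mathfrak b$.} Let $\mathfrak s,\mathfrak a,\mathfrak b$ be the Lie algebras of $\Sigma,A_p,B_p$. If $X\in\mathfrak a\cap\mathfrak b$, then $\exp(zX)\in A_p\cap B_p=1$ for small $z$, so $X=0$. It remains to exclude $d':=\dim\mathfrak a+\dim\mathfrak b<d:=\dim\mathfrak s$. Identify a compact open subset $\Delta$ of $\Sigma$ with $\mathbb Z_p^d$ by a chart. Its preimage under the surjective analytic map $A_p\times B_p\to\Sigma$ is a finite union of charts $\mathbb Z_p^{d'}$ on each of which the map is Lipschitz, with constant $p^c$ say. Such a chart is a union of $p^{nd'}$ balls of radius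 $p^{-n}$, whose images lie in balls of measure at most $p^{(c-n)d}$ for the Haar measure of $\mathbb Z_p^d$. The total $p^{cd-n(d-d')}$ tends to $0$ if $d'<d$, and then $\Delta$ would have measure $0$.

\emph{Step 4: the automorphism $\theta$.} The element $t$ does not normalize $\Sigma$, but it commensurates it. The pair $(tx,y)$ is wide, with groups $A$ and $U_{\infty,tx}=tBt^{-1}\le B$, so $\Sigma'=A_p\cdot tB_pt^{-1}$ is a closed subgroup by Step 2. The group $tB_pt^{-1}$ has finite index in $B_p$, and $A_p$ has finite index in $tA_pt^{-1}=U_{0,ty}\cap D_p(0)$. Hence $\Sigma$ and $t\Sigma t^{-1}$ both contain $\Sigma'$ with finite index, and $\Sigma'$ is open in both. So conjugation by $t$ is an isomorphism between the open subgroups $t^{-1}\Sigma't$ and $\Sigma'$ of $\Sigma$, and it induces an automorphism $\theta$ of $\mathfrak s$. It maps an open subgroup of $A_p$ onto $A_p$ and $B_p$ onto an open subgroup of $B_p$, so $\theta$ preserves $\mathfrak a$ and $\mathfrak b$.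

\emph{Step 5: eigenvalues.} Choose a lattice $\Lambda\subset\mathfrak b$ for $B_p$ as in Theorem~\ref{thm:DDMS}. The set $\exp(p\Lambda)$ is a neighborhood of $1$ in $D_p(\infty)$ and contraction is uniform on compact sets, so $t^N(\exp\Lambda)t^{-N}\subseteq\exp(p\Lambda)$ for some $N\ge1$. For $X\in\Lambda$ the homomorphism $z\mapsto t^N\exp(zX)t^{-N}$ from $\mathbb Z_p$ to $\exp\Lambda$ has the form $z\mapsto\exp(zY)$. For small $z$ it equals $\exp(z\theta^NX)$, so $Y=\theta^NX$, and $z=1$ gives $Y\in p\Lambda$. Thus $p^{-1}\theta^N$ preserves $\Lambda$, its eigenvalues are integral, and every eigenvalue $\lambda\in\overline{\mathbb Q_p}$ of $\theta$ on $\mathfrak b$ satisfies $|\lambda|<1$. The same argument for $t^{-1}$ and $A_p$ shows that the eigenvalues of $\theta^{-1}$ on $\mathfrak a$ have absolute value less than $1$. By Step 3, no eigenvalue of $\theta$ on $\mathfrak s$ has absolute value $1$.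

\emph{Step 6: nilpotency.} Let $\mathfrak s_\lambda$ be the generalized eigenspaces of $\theta$ on $\mathfrak s\otimes\overline{\mathbb Q_p}$. The bracket intertwines $\theta\otimes\theta$ with $\theta$, and $\lambda\mu$ is the only eigenvalue of $\theta\otimes\theta$ on $\mathfrak s_\lambda\otimes\mathfrak s_\mu$, so $[\mathfrak s_\lambda,\mathfrak s_\mu]\subseteq\mathfrak s_{\lambda\mu}$. Grouping the eigenspaces by $\log|\lambda|$ gives a grading by $\mathbb R$ with finite support and zero component $0$. A nonzero homogeneous element shifts degrees by a nonzero amount, so it is ad-nilpotent; homogeneous elements span and are closed under brackets. By Theorem~\ref{thm:jac}, $\mathfrak s$ is nilpotent. It is nonzero because $A_p$ is not discrete, so it has a central element $X\neq0$. Take a lattice $\Lambda'\subset\mathfrak s$ as in Theorem~\ref{thm:DDMS} and $k$ with $p^kX\in\Lambda'$. Then $c=\exp(p^kX)\ne1$ centralizes the open subgroup $\exp\Lambda'$ of $\Sigma$, which contains nontrivial elements of the non-discrete groups $A_p$ and $B_p$. This contradicts Lemma~\ref{lem:Q}(b).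
\end{proof}

\section{Reduction to $H_c=1$}\label{sec:trivial}

Suppose that $H_c\ne1$ and let $h\in H_c$ have prime order $r$. If $h$ fixes a third end, the ends fixed by $h$ carry a boundary-Moufang group on which $h$ acts trivially; this is the only place where the minimality of $|H_c|$ is used.

\begin{lemma}\label{lem:nofix}
$C_{U_\infty}(h)=1=C_{U_0}(h)$.
\end{lemma}

\begin{proof}
Let $\Xi$ be the closed set of ends fixed by $h$, and for $\xi\in\Xi$ put $U'_\xi=C_{U_\xi}(h)$, a closed group preserving $\Xi$. Let $\eta,\eta'\in\Xi\setminus\{\xi\}$ and let $u\in U_\xi$ map $\eta$ to $\eta'$. Then $huh^{-1}\in U_\xi$ also maps $\eta$ to $\eta'$, so $u\in U'_\xi$. Thus $U'_\xi$ is sharply transitive on $\Xi\setminus\{\xi\}$, and the lemma is equivalent to $\Xi=\{0,\infty\}$.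

Suppose that $\Xi$ is larger. Some power $t^a$, $a\ge1$, centralizes the finite group $H_c$, so it normalizes and contracts $U'_\infty\ne1$. Hence $U'_\infty$ is non-discrete and $\Xi$ is infinite. Let $T_\Xi$ be the union of the lines joining two points of $\Xi$. Two such lines with a common end share a ray, so $T_\Xi$ is connected; it is a locally finite subtree without vertices of valency one. We have $\partial T_\Xi=\Xi$: each edge of a ray in $T_\Xi$ lies on a line with both ends in $\Xi$, one of which lies beyond the edge; these ends converge to the end of the ray, and $\Xi$ is closed.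

The closed group $C=C_G(h)$ acts on $T_\Xi$ through a continuous homomorphism $\pi\colon C\to\mathrm{Aut}(T_\Xi)$. For a closed subgroup $D\le C$ and a vertex $v$ of $T_\Xi$, the intersection of $\pi(D)$ with the open subgroup $\mathrm{Aut}(T_\Xi)_v$ is the compact group $\pi(D_v)$, so $\pi(D)$ is closed. In particular $\pi(C)$ and the groups $\pi(U'_\xi)$ are closed. Since $gU'_\xi g^{-1}=U'_{g\xi}$ for $g\in C$, the group $\pi(C)$ is boundary-Moufang on $T_\Xi$. An element of its Hua subgroup for $0,\infty$ that acts trivially on $\ell$ is $\pi(g)$ with $g\in C$ fixing $\ell$ pointwise, so $g\in C_{H_c}(h)$. By Lemma~\ref{lem:buse}(c), $h$ fixes every line of $T_\Xi$ pointwise, so $\pi(h)=1$. The group that plays the role of $H_c$ for $\pi(C)$ therefore has order at most $|C_{H_c}(h)|/r<|H_c|$. Lemmas~\ref{lem:suppress} and~\ref{lem:closed} turn this into a counterexample that contradicts minimality.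
\end{proof}

\begin{proposition}\label{prop:trivial}
$H_c=1$.
\end{proposition}

\begin{proof}
Let $h$ be as above and $(x,y)$ wide. The element $h$ normalizes $A$, $B$ and $Q$. If $h$ centralizes $ab\in Q$, then $ab=hah^{-1}\cdot hbh^{-1}$, so $h$ centralizes $a$ and $b$ by uniqueness, and $a=b=1$ by Lemma~\ref{lem:nofix}. Thus $C_Q(h)=1$. To use Theorem~\ref{thm:TH} we need $h$ to be fixed-point-free on finite quotients of $Q$, which follows when $r$ is prime to $|Q|$. In the other case Proposition~\ref{prop:D} produces a fixed point directly.

\emph{Case $r\nmid|Q|$.} By (P1) in $G_{x,y}$, the $h$-invariant open normal subgroups $M$ of $Q$ form a base of neighborhoods of $1$. Let $qM$ be an $h$-invariant coset. For each $h$-invariant open normal $M'\le M$, the group $\langle h\rangle$ of order $r$ acts on the set of $M'$-cosets in $qM$, which has $|M:M'|$ elements, a number prime to $r$. So it fixes one of them, and the closed set $\{g\in qM:hgh^{-1}\in gM'\}$ is nonempty. These sets decrease with $M'$, and a point of their intersection is centralized by $h$, hence equal to $1$. So $qM=M$, and $h$ is fixed-point-free on $Q/M$.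 By Theorem~\ref{thm:TH} all $Q/M$ are nilpotent of bounded class. Then $Q$ is nilpotent and $Z(Q)\ne1$, contrary to Lemma~\ref{lem:Q}(b).

\emph{Case $r\mid|Q|$.} By (P5), $r$ divides $|U|$. By Proposition~\ref{prop:D} the group $\Theta=\mathrm{tor}(U)$ has an element of order $r$, which lies in the compact group $\Theta_j=\Theta\cap W_j$ for some $j$. The element $h$ normalizes $\Theta_j$. Let $Y\ni h$ be a Sylow pro-$r$ subgroup of $\Theta_j\langle h\rangle$. By (P2), $Y_0=Y\cap\Theta_j$ is Sylow in $\Theta_j$, so $Y_0\ne1$; it is normalized by $h$, nilpotent by Proposition~\ref{prop:S}, and its elements have finite $r$-power order. Hence $\{g\in Z(Y_0):g^r=1\}$ is a nonzero $\mathbb F_r$-vector space on which $(h-1)^r=h^r-1=0$. The nilpotent operator $h-1$ has a nonzero kernel, contrary to Lemma~\ref{lem:nofix}.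
\end{proof}

\begin{corollary}\label{cor:trivial}
\begin{itemize}
\item[(a)] The pointwise stabilizer in $G$ of every line is trivial.
\item[(b)] $G_{x,y}=U_{\xi,y}U_{\eta,x}$ in the situation of Lemma~\ref{lem:fact}.
\item[(c)] $G_w\cap G_\infty=U_{\infty,w}$ for every vertex $w$.
\end{itemize}
\end{corollary}

\begin{proof}
Part (a) follows from $2$-transitivity, and (b) from (a). For (c), we have $G_\infty=U\rtimes\langle t\rangle$, and if $ut^k$ fixes $w$, then $0=\beta(ut^k)=k\beta(t)$.
\end{proof}

\section{There are no involutions in $U$}\label{sec:invol}

By Corollary~\ref{cor:trivial}(a) and Lemma~\ref{lem:root}(c), $G_w$ is now \emph{simply} transitive on the ordered pairs of ends separated by $w$. As in a sharply $2$-transitive group, an involution is determined by a pair that it swaps.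

\begin{lemma}\label{lem:I}
Any two involutions $u,u'\in U_{\infty,w}$ that act nontrivially on $\mathrm{Lk}(w)$ are conjugate in $U_{\infty,w}$.
\end{lemma}

\begin{proof}
Choose an end $\xi$ whose direction at $w$ is moved by $u$. Then $w\in(\xi,u\xi)$ and $u$ swaps $\xi$ and $u\xi$. Choose $\xi'$ in the same way for $u'$. By Lemma~\ref{lem:root}(c) some $g\in G_w$ maps $\xi$ to $\xi'$ and $u\xi$ to $u'\xi'$. Both $gug^{-1}$ and $u'$ fix $w$ and swap $\xi'$ and $u'\xi'$, so $u'^{-1}gug^{-1}$ fixes the line $(\xi',u'\xi')$ pointwise and is trivial. By Lemma~\ref{lem:root}(a), $g\infty=\infty$, so $g\in U_{\infty,w}$ by Corollary~\ref{cor:trivial}(c).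
\end{proof}

To see how this is used, let $T$ be trivalent. Then all $W_j$ are pro-$2$, so $S=U$ in Proposition~\ref{prop:S}. If $U$ has an involution, the group $\Omega$ of elements of order at most $2$ in $Z(U)$ is a nontrivial contraction group. Let $1\ne u\in\Omega$ fix $w$ and act nontrivially on $\mathrm{Lk}(w)$, and let $d\in\Omega\cap G_w^{(1)}$. By Lemma~\ref{lem:I}, $ud$ is conjugate in $U$ to the central element $u$, so $d=1$ and $\Omega$ is discrete, which is absurd. In general $u$ is central only in a Sylow subgroup. Burnside's fusion argument then moves the conjugating element into the normalizer of the Sylow subgroup, which acts through a pro-odd group and cannot be transitive on a large set of $2$-power size.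

\begin{proposition}\label{prop:noinv}
$U$ contains no involution.
\end{proposition}

\begin{proof}
Suppose that it does. Then $2$ divides $|U|$; take $S$ and $s$ as in Proposition~\ref{prop:S} for $p=2$. The group $S$ contains an involution. Its torsion elements have $2$-power order and form a nontrivial normal subgroup of the nilpotent group $S$, which meets $Z(S)$ nontrivially. So $\Omega=\{g\in Z(S):g^2=1\}$ is nontrivial. It is closed and $s$-invariant, hence non-discrete. Let $1\ne u\in\Omega$, let $j$ be minimal with $u\in W_j$, and put $w=w_j$. Then $u$ moves $w_{j-1}\in\mathrm{Lk}(w)$. Choose $n\ge0$ with $n\tau\ge j$ and put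
\[
\tilde U=W_{n\tau},\quad\tilde S=S\cap\tilde U,\quad M=\{g\in Z(\tilde S):g^2=1\},\quad N=N_{\tilde U}(\tilde S).
\]
The group $M$ is compact and contains $u$. It is infinite, since it contains the open subgroup $\Omega\cap\tilde U$ of $\Omega$. The group $N$ acts on $M$ by conjugation, $\tilde S$ acts trivially, and $N/\tilde S$ is pro-odd because $\tilde S$ is Sylow in $\tilde U$.

Let $d\in M\cap G_w^{(1)}$. We claim that $u$ and $ud$ are conjugate under $N$. The element $ud$ is an involution in $U_{\infty,w}$ that acts on $\mathrm{Lk}(w)$ as $u$ does, so $gug^{-1}=ud$ for some $g\in U_{\infty,w}\le\tilde U$ by Lemma~\ref{lem:I}. Both $\tilde S$ and $g\tilde Sg^{-1}$ centralize $ud$ and are Sylow in $\tilde U$, hence in $C_{\tilde U}(ud)$. So $kg\tilde Sg^{-1}k^{-1}=\tilde S$ for some $k\in C_{\tilde U}(ud)$, and $kg\in N$ conjugates $u$ to $ud$.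

By (P1) there is an $N$-invariant open subgroup $M'$ of $M$ inside $M\cap G_w^{(1)}$. Let $N_1\ge\tilde S$ be the stabilizer in $N$ of the coset $uM'$. An element of $N$ that conjugates $u$ to $ud$ with $d\in M'$ maps $uM'$ to $udM'=uM'$, so $N_1$ is transitive on $uM'$. For every $N$-invariant open $M''\le M'$, the pro-odd group $N_1/\tilde S$ is then transitive on the set of $M''$-cosets in $uM'$, whose size $|M':M''|$ is a power of $2$. By (P6), $M''=M'$. Hence $M'=1$ and $M$ is finite, a contradiction.
\end{proof}

\begin{corollary}\label{cor:local}
All $q_v$ are odd and at least $3$, and $G_{x,y}$ is pro-odd for $x\ne y$. For every vertex $w$, the group $G_w^{(1)}$ is pro-odd and the permutation group $G_w/G_w^{(1)}$ on $\mathrm{Lk}(w)$ is of type {\rm(S)} or {\rm(L)} in Theorem~\ref{thm:2T}.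
\end{corollary}

\begin{proof}
By Propositions~\ref{prop:D} and~\ref{prop:noinv}, $2$ does not divide $|U|$. So all $q_v\ge2$ are odd and all $U_{\xi,w}$ are pro-odd. Two distinct vertices lie on a line, so $G_{x,y}$ is pro-odd by Corollary~\ref{cor:trivial}(b) and (P5). For $y\in\mathrm{Lk}(w)$ we have $G_w^{(1)}\le G_{w,y}$, and the image of $G_{w,y}$ is a point stabilizer, of odd order, in the $2$-transitive group $G_w/G_w^{(1)}$ of even degree $q_w+1\ge4$.
\end{proof}

We say that $w$ is of type (S) or (L) accordingly. In the next two sections $w$ is a vertex, $K=G_w$, $X=G_w^{(1)}$ and $K_1=K/X$. Both sections use the factorization across $w$. Let $w\in(\xi,\eta)$ and let $w^-,w^+$ be the directions of $\xi,\eta$ at $w$. By Corollary~\ref{cor:trivial}(b),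
\begin{equation}\label{eq:local}
P:=G_{w^-,w^+}=AB,\qquad A=U_{\xi,w^+},\quad B=U_{\eta,w^-}.
\end{equation}
The group $P$ fixes $w$ and contains $X$, and $J=P/X$ is the stabilizer of $w^-$ and $w^+$ in $K_1$.

\section{Vertices of affine type}\label{sec:affine}

At a vertex of type (S) the two-point stabilizer $J$ is small, and the group $K_1$ alone gives no contradiction. The missing group $H_c$ has to be detected inside $X$, on the Frattini quotient $V$ of a Sylow subgroup. The smallest case shows both the count and what it detects.

\begin{example}\label{ex:A4}
Let $q_w=3$. Then $K_1$ is $2$-transitive of degree $4$ with point stabilizers of odd order, so $K_1=A_4=A GL_1(4)$, with $E$ the Klein four-group, $J=1$ and $p=3$. The element $z$ of Lemma~\ref{lem:C} acts as a $3$-cycle and permutes the three nontrivial characters of $E$ cyclically. Suppose that $E$ and $z$ act compatibly on a finite $\mathbb F_3$-space $V_*=V_1\oplus V_2\oplus V_3$, the sum of the eigenspaces for these characters, each of dimension $d$. A vector fixed by $z$ is determined by its component in $V_1$, so $\dim V_*^z\le d$. The root group at $\infty$ contributes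 only vectors fixed by $z$, and the root group at the opposite end contributes their images under some $e\in E$. If these two contributions fill $V_*$, as \eqref{eq:local} will imply, then $3d\le2d$ and $V_*=0$.

Compare $PSL_2(\mathbb Q_3)$ with $w=\mathbb Z_3$. Here $K_1=PSL_2(\mathbb F_3)=A_4$ and $X$ is the congruence subgroup of level $3$. The map $1+3Y\mapsto Y$ identifies its quotient by the congruence subgroup of level $9$ with $\mathfrak{sl}_2(\mathbb F_3)$. The elements $i,j,k$ of $Q_8\le SL_2(\mathbb F_3)$ have trace $0$ and are eigenvectors for the three nontrivial characters of $E=Q_8/\{\pm1\}$, so $d=1$. The groups $X\cap U_\infty$ and $X\cap U_0$ give the upper and lower nilpotent matrices, and the third dimension, the diagonal matrices, is the image of $H_c$.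
\end{example}

In general three complications arise. The group $X$ need not be pro-$p$, so we pass to a Sylow subgroup $\Sigma$ and its normalizer, and must lift $E$ to a group acting on $V$. The element $z$ may centralize part of $E$, so we use only $[E,z]$. And $J$ may have order divisible by $p$, so the two root groups fill $V$ only up to a bounded codimension.

\begin{proposition}\label{prop:affine}
Let $p$ divide $|U|$ and let $w,S_w,z$ be as in Lemma~\ref{lem:C}. Then $w$ is not of type {\rm(S)}.
\end{proposition}

\begin{proof}
Suppose that $E\le K_1\le A\Gamma L_1(2^k)$. Then $q_w=2^k-1$ is divisible by the odd prime $p$, and $k\ge2$. Let $w^+$ be the direction of $\infty$ at $w$. The two-point stabilizers of $K_1$ are conjugate and embed in a cyclic group of order $k$. Let $p^\rho$ be the $p$-part of their order and $p^\nu$ the $p$-part of $k$; then $\rho\le\nu$.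

\emph{Step 1: the groups $\Sigma$, $B_1$ and $N$.} Let $\Sigma^+\supseteq S_w$ be a Sylow pro-$p$ subgroup of $G_{w,w^+}$ and $\Sigma=\Sigma^+\cap X$. By (P2), $\Sigma$ is Sylow in $X$, and it is normalized by $z\in\Sigma^+$. Put $B_1=\Sigma\cap U$. As $X\cap U$ is normal in $U_{\infty,w}$, the group $S_w\cap X$ is Sylow in $X\cap U$. It is contained in the pro-$p$ subgroup $B_1$ of $X\cap U$, so $B_1=S_w\cap X$. Thus $B_1$ is Sylow in $X\cap U$ and commutes with $z$. Moreover $B_1\neq1$, because $S_w$ is infinite by Lemma~\ref{lem:root}(d) and $X$ is open in $K$. Let $N=N_K(\Sigma)$, so $z\in N$. By the Frattini argument $K=XN$, so $N$ maps onto $K_1$. Let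
\[
V=\Sigma/\Phi(\Sigma),
\]
on which the compact group $N/\Sigma$ acts continuously, and let $V_\infty$ be the image of $B_1$ in $V$. The element $z$ fixes $V_\infty$ pointwise.

\emph{Step 2: lifting $E$.} Let $N_E\trianglelefteq N$ be the preimage of $E$, and put $R=N_E/\Sigma$ and $R_0=N_X(\Sigma)/\Sigma$. Then $R/R_0\cong E$, and $R_0$ is pro-odd and pro-$p'$. We need a complement to $R_0$ that is invariant under $z$. Let $L$ run through the $N$-invariant open subgroups of $R_0$, a base of neighborhoods of $1$ by (P1). The order of $R/L$ is prime to $p$, and hence so is the number of its Sylow $2$-subgroups. The pro-$p$ group $\overline{\langle z\rangle}$ acts on them, so by (P6) the finite set of $z$-invariant Sylow $2$-subgroups of $R/L$ is nonempty. These sets form an inverse system, whose limit is nonempty. Each Sylow $2$-subgroup of $R/L$ maps isomorphically onto $E$, so a point of the limit is a $z$-invariant subgroup $\tilde E\le R$ that maps isomorphically and $z$-equivariantly onto $E$.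

\emph{Step 3: the group $E_1$.} Let $\bar z\neq1$ be the image of $z$ in $K_1$, a $p$-element fixing $w^+$. Identify $\mathrm{Lk}(w)$ with $\mathbb F_{2^k}$ so that $w^+=0$. Then $\bar z$ is a map $x\mapsto cx^\sigma$, and it conjugates the translation by $e$ to the translation by $ce^\sigma$. If $\sigma=1$, then $c\ne1$ and $C_E(\bar z)=0$. If $\sigma\neq1$, its order is $p^j$ with $j\ge1$; the quotient of two nonzero solutions of $ce^\sigma=e$ lies in the fixed field of $\sigma$, so $\dim_{\mathbb F_2}C_E(\bar z)\le k/p^j\le k/p$. The action of $z$ on the $\mathbb F_2$-space $\tilde E$ has odd order, so it is semisimple and $\tilde E=C_{\tilde E}(z)\times E_1$ with $E_1=[\tilde E,z]=[E_1,z]$. Let $|E_1|=2^\delta$. Then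
\begin{equation}\label{eq:delta}
\delta\ge k\Bigl(1-\frac1p\Bigr)>0 .
\end{equation}
A $z$-invariant character of $E_1$ is trivial on $[E_1,z]=E_1$. So the orbits of $z$ on the nontrivial characters of $E_1$, which have $p$-power size, have size at least $p$.

\emph{Step 4: $E_1$ acts faithfully on $V$.} Suppose that $1\neq f\in E_1$ acts trivially. The preimage of $\langle f\rangle$ in $N_E$ is an extension of the pro-$p$ group $\Sigma$ by a group of order $2$, so a Sylow $2$-subgroup is generated by an involution $\tilde f$ lifting $f$. For every $\tilde f$-invariant open normal subgroup $L$ of $\Sigma$, $\tilde f$ acts trivially on the Frattini quotient of $\Sigma/L$, hence on $\Sigma/L$ by (P7). So $\tilde f$ centralizes $\Sigma\ge B_1\ne1$. By Lemma~\ref{lem:root}(a) it fixes $\infty$, and therefore $w^+$. But $\tilde f$ acts on $\mathrm{Lk}(w)$ as a nontrivial translation.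

\emph{Step 5: for $1\ne e\in E_1$, the subspace $V_\infty+eV_\infty$ has codimension at most $\rho$ in $V$.} This is the step that uses $H_c=1$. Let $n\in N_E$ be a preimage of $e$, and put $\xi=n\infty$ and $w^-=nw^+\ne w^+$, the direction of $\xi$ at $w$. Take $P=AB$ and $J$ as in \eqref{eq:local} with $\eta=\infty$. Since $X$ fixes $w^+$ and $w^-$, we have $A\cap X=X\cap U_\xi$ and $B\cap X=X\cap U$. So $B_1$ is Sylow in $B\cap X$, and since $n$ normalizes $\Sigma$ and $X$, the group $A_1=nB_1n^{-1}\le\Sigma$ is Sylow in $A\cap X$. Its image in $V$ is $eV_\infty$.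

Let $M\le X$ be open and normal in $K$, and let bars denote images in $K/M$. As $M\le X$, we have $AM\cap X=(A\cap X)M$, so $\bar A\cap\bar X=\overline{A\cap X}$ and $|\bar A|_p=|\bar A_1|\,a$ with $a=|AX/X|_p\le p^\rho$. In the same way $|\bar B|_p=|\bar B_1|\,b$ with $b=|BX/X|_p\le p^\rho$. Also $|\bar P|_p=|\bar X|_p|J|_p=|\bar\Sigma|\,p^\rho$. By (P5),
\[
|\bar\Sigma|\,p^\rho=\frac{|\bar A_1||\bar B_1|\,ab}{|\bar A\cap\bar B|_p}\le\frac{|\bar A_1||\bar B_1|}{|\bar A_1\cap\bar B_1|}\,p^{2\rho},\qquad\text{so}\qquad|\bar\Sigma|\le|\bar A_1\bar B_1|\,p^\rho .
\]
Let $V'$ be a quotient of $V$ by an open subspace. For $M$ small enough, $V'$ is a quotient of $\bar\Sigma$, with kernel of order $\kappa$ say. The image of the set $\bar A_1\bar B_1$ in $V'$ is the image $Y$ of $eV_\infty+V_\infty$, so $|Y|\kappa\ge|\bar A_1\bar B_1|\ge|\bar\Sigma|p^{-\rho}=|V'|\kappa p^{-\rho}$. Thus $Y$ has codimension at most $\rho$ in every $V'$. Since $V_\infty+eV_\infty$ is closed, the quotient of $V$ by it is the inverse limit of the groups $V'/Y$, and the claim follows.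

\emph{Step 6: the count.} As $p$ is odd, the idempotents $|E_1|^{-1}\sum_f\chi(f)f$ decompose $V$ into closed eigenspaces $V_\chi$ for the characters $\chi\colon E_1\to\{\pm1\}$. Let $V_*=\bigoplus_{\chi\neq1}V_\chi$. The element $z$ normalizes $E_1$ and permutes the $V_\chi$, so the projection $V\to V_*$ commutes with $z$ and $E_1$. It maps $V_\infty$ into $V_*^z$ and $eV_\infty$ into $eV_*^z$, so $V_*^z+eV_*^z$ has codimension at most $\rho$ in $V_*$. Let $V'$ be a quotient of $V_*$ by an open subspace invariant under $E_1$ and $z$; such subspaces form a base by (P1). On each orbit of $z$ on the nontrivial characters the eigenspaces $V'_\chi$ have the same dimension, there are at least $p$ of them, and the components of a $z$-fixed vector are determined by one of them. Hence $\dim V'^{\,z}\le\frac1p\dim V'$. The image of $V_*^z$ lies in $V'^{\,z}$, so $\dim V'\le\frac2p\dim V'+\rho$. This bounds $\dim V'$ uniformly, so $V_*$ is finite and $\dim V_*\le p\rho/(p-2)$. By Step 4, $E_1$ is faithful on $V_*$, so the characters occurring in $V_*$ span the dual of $E_1$, and at least $\delta$ of them occur. Therefore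
\[
\delta\le\dim V_*\le\frac{p\rho}{p-2}\le3\rho .
\]
If $\rho=0$, this contradicts \eqref{eq:delta}. Let $\rho\ge1$, so $\nu\ge1$. The order of $2$ modulo $p$ is at least $2$, divides $k$ because $p\mid2^k-1$, and is prime to $p$ because it divides $p-1$. Hence $k\ge2p^\nu$, and \eqref{eq:delta} together with $p^{\nu-1}\ge\nu$ gives
\[
\delta\ge2(p-1)p^{\nu-1}\ge4p^{\nu-1}>3\nu\ge3\rho,
\]
a contradiction.
\end{proof}

\section{Vertices of projective type and the proof of Theorem~\ref{thm:A}}\label{sec:proj}

At a vertex of type (L) the two-point stabilizer contains the cyclic group $\{x\mapsto a^2x\}$ of order $(q-1)/2$. In Example~\ref{ex:psl2} this group is the image of the elements $h(d)\in H_c$, while the groups $A$ and $B$ of \eqref{eq:local} act trivially on $\mathrm{Lk}(w)$. With $H_c=1$ it must come from $A$ and $B$, and this forces a second prime into $|U|$.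

\begin{lemma}\label{lem:L}
Let $w$ be of type {\rm(L)} with $q_w=p^f$, $p$ prime. Then there is an odd prime $r\neq p$ that divides both $(p^f-1)/2$ and $|U|$.
\end{lemma}

\begin{proof}
Take $\xi,\eta,A,B,J$ as in \eqref{eq:local}, and let bars denote images in $K_1$, so that $J=\bar A\bar B$ has odd order. Let $L=PSL_2(p^f)\trianglelefteq K_1$ and $T_0=J\cap L$, cyclic of order $(p^f-1)/2$. As $L$ is $2$-transitive, $K_1=LJ$, so $J/T_0\cong K_1/L$ has odd order dividing $2f$, and $|J/T_0|\le f$. Let $m\in K$ swap $\xi$ and $\eta$. It swaps $w^-$ and $w^+$, so $mAm^{-1}=B$ and $\bar m$ normalizes $J$ and $T_0$. Hence $T_0\cap\bar A$ and $T_0\cap\bar B$ have the same order, and in the cyclic group $T_0$ they coincide; call this group $T_A$. Then $T_A\le\bar A\cap\bar B$, and $|\bar A|=|\bar B|\le|T_A||J/T_0|$ since $\bar A/T_A$ embeds in $J/T_0$. So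
\[
|T_0||J/T_0|=|J|=\frac{|\bar A||\bar B|}{|\bar A\cap\bar B|}\le\frac{|\bar A|^2}{|T_A|}\le|T_A||J/T_0|^2 ,
\]
and $(p^f-1)/2\le|T_A|f$. Now $(p^f-1)/2>f$: for $f=1$ because $p\ge7$, and for $f\ge2$ because $3^f>2f+1$. Hence $T_A\ne1$. A prime $r$ dividing $|T_A|$ divides $(p^f-1)/2$, which is prime to $p$ and odd because $p^f\equiv3\bmod4$, and it divides $|A|$, hence $|U|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We continue with the minimal counterexample. Let $p$ be a prime dividing $|U|$. By Lemma~\ref{lem:C}, Corollary~\ref{cor:local} and Proposition~\ref{prop:affine} there is a vertex $w$ of type (L) with $p\mid q_w$. Since $q_w$ is a prime power, $q_w=p^f$. Let $r$ be as in Lemma~\ref{lem:L}. The same three results, applied to $r$, give a vertex $w'$ of type (L) with $q_{w'}=r^g$. By Lemma~\ref{lem:root}(d) the values of $q$ are exactly $p^f$ and $r^g$, so $p$ and $r$ are the only primes dividing $|U|$. Lemma~\ref{lem:L} at $w'$ gives a prime different from $r$ that divides $(r^g-1)/2$ and $|U|$, and this prime is $p$. Thus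
\[
r\mid p^f-1,\qquad p\mid r^g-1 .
\]
From $p^f\equiv r^g\equiv3\bmod4$ it follows that $f,g$ are odd and $p\equiv r\equiv3\bmod4$. As $p\equiv p^{f+1}\bmod r$ with $f+1$ even, $\left(\frac pr\right)=1$, and as $r\equiv r^{g+1}\bmod p$ with $g+1$ even, $\left(\frac rp\right)=1$. For distinct primes congruent to $3$ modulo $4$, quadratic reciprocity gives $\left(\frac pr\right)\left(\frac rp\right)=-1$. This contradiction shows that no counterexample exists.
\end{proof}

\section{Groups acting $2$-transitively on the ends}\label{sec:B}

Let $G\le\mathrm{Aut}(T)$ be closed and $2$-transitive on $\partial T$. By Lemma~\ref{lem:suppress} we may assume that all valencies are at least $3$. Let $F$ be the pointwise stabilizer of $\ell=(0,\infty)$ in $G$. No root groups are given. Lemma~\ref{lem:contract} suggests where to look for them: among the elements contracted by a translation. The contraction group of a translation has no reason to be closed or normal in $G_\infty$, and we show that it is both when $F$ is finite.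

\begin{lemma}\label{lem:transl}
$G_{0,\infty}$ contains an element $t$ that translates $\ell$ toward $0$.
\end{lemma}

\begin{proof}
By Burger and Mozes \cite[Lemma 3.1.1]{BM}, $G_x$ is transitive on every sphere around $x$, for every vertex $x$. Let $[a,b]$ and $[a',b']$ be paths of length $2n$ with midpoint $w$. Some $g\in G_w$ maps $a$ to $a'$, and some $g'\in G_{a'}$ maps $gb$ to $b'$. Then $g'$ maps $[a',gb]$ to $[a',b']$, so it fixes their common midpoint $w$. Thus $G_w$ is transitive on such oriented paths, and by compactness of $G_w$ on the ordered pairs $(\xi,\eta)$ with $w\in(\xi,\eta)$. So for each $w\in\ell$ some $m_w\in G_w$ swaps $0$ and $\infty$ and acts on $\ell$ as the reflection in $w$. For $w\neq w'$ the product $m_wm_{w'}$ is a nontrivial translation of $\ell$; take it or its inverse.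
\end{proof}

\begin{remark}\label{rem:t}
This yields the fact about $H$ quoted in the introduction. For a boundary-Moufang group $G$, the proofs of Lemma~\ref{lem:contract} and Lemma~\ref{lem:root}(a)--(c) use only that $t$ is an element of $G_{0,\infty}$ translating toward $0$, which Lemma~\ref{lem:transl} provides. The element constructed in Lemma~\ref{lem:root}(c) is a product of two root elements, so $m_w$ can be chosen in $G^+$, and then $m_wm_{w'}\in H$.
\end{remark}

\begin{proposition}\label{prop:moufang}
If $F$ is finite, then $G$ is boundary-Moufang.
\end{proposition}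

\begin{proof}
Let $t$ be as in Lemma~\ref{lem:transl}. It normalizes $F$, so some $t^a$ with $a\ge1$ centralizes $F$. Let $\beta$ be the Busemann homomorphism on $G_\infty$ and define the subgroup
\[
U=\{g\in\ker\beta:t^ngt^{-n}\to1\}.
\]
Fix a vertex $w\in\ell$ and an open normal subgroup $O$ of $G_w$ with $O\cap F=1$.

\emph{Step 1: $\ker\beta=UF$ and $U\cap F=1$.} If $f\in U\cap F$, then $f=t^{an}ft^{-an}\to1$, so $f=1$. Let $g\in\ker\beta$. By Lemma~\ref{lem:buse}(a) it fixes a ray $[x,\infty)\subset\ell$. Then $g_n=t^ngt^{-n}$ fixes $[t^nx,\infty)\supseteq[x,\infty)$, so the $g_n$ lie in the compact group $G_x$ and all their limit points lie in $F$. We show that $g_n$ follows a single $t$-orbit in $F$. Let $O_1$ be an open normal subgroup of $G_w$ contained in $O\cap t^{-1}Ot$; such groups form a base of neighborhoods of $1$. For large $n$ we have $g_n\in k_nO_1$ with a unique $k_n\in F$. Then $g_{n+1}\in tk_nt^{-1}\cdot tO_1t^{-1}\subseteq tk_nt^{-1}O$ and $g_{n+1}\in k_{n+1}O$, so $k_{n+1}^{-1}tk_nt^{-1}\in O\cap F=1$. Hence $k_n=t^nkt^{-n}$ for a fixed $k\in F$ and all large $n$. A smaller group $O_1'\le O_1$ gives elements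 $k_n'\in k_nO_1\cap F=\{k_n\}$, hence the same $k$. Therefore $t^n(gk^{-1})t^{-n}=g_nk_n^{-1}\in k_nO_1k_n^{-1}=O_1$ for large $n$, for every such $O_1$; that is, $gk^{-1}\in U$.

\emph{Step 2: $U$ is closed.} Let $C=G_w\cap\ker\beta$, a compact open subgroup of the closed group $\ker\beta$, and let $C_N=\{g\in C:t^ngt^{-n}\in O\text{ for all }n\ge N\}$, an increasing chain of closed subgroups. We claim that $U\cap C=\bigcup_NC_N$. An element of $U\cap C$ lies in some $C_N$ because $O$ is open. Conversely, if $g=uf\in C_N$ with $u\in U$ and $f\in F$, then for large $n$ both $t^ngt^{-n}$ and $t^nut^{-n}$ lie in $O$, so $t^nft^{-n}\in O\cap F=1$ and $g=u$. Since $F\le C$, Step 1 gives $C=(U\cap C)F$, so $C$ is a countable union of cosets of the groups $C_N$. By Baire's theorem some $C_N$ is open, hence of finite index in $C$. So the chain stabilizes and $U\cap C$ is closed. As $C$ is open in $\ker\beta$, the group $U$ is closed.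

\emph{Step 3: $U$ is normal in $G_\infty$ and sharply transitive on $\partial T\setminus\{\infty\}$.} An element contracted by $t^m$, $m\ge1$, is contracted by $t$: if $t^{mn}gt^{-mn}\to1$, then $t^{mn+i}gt^{-mn-i}\to1$ for each $0\le i<m$. So the set of contracted elements does not change on passing to a positive power. Let $h\in G_{0,\infty}$. Since $G_{0,\infty}/F$ embeds in $\mathbb Z$, we have $hth^{-1}=tk'$ with $k'\in F$. Then $(tk')^a=t^ak''$ with $k''\in F$, and $(tk')^{a|F|}=t^{a|F|}$ because $t^a$ commutes with $k''$. So $hth^{-1}$ and $t$ contract the same elements, and $hUh^{-1}=U$.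

Next let $g\in G_\infty$ with $\beta(g)\ne0$. By Lemma~\ref{lem:buse}(b), $g$ fixes a second end, and some $g'\in G_\infty$ maps this end to $0$. Then $g'gg'^{-1}\in G_{0,\infty}$ and $\beta(g)=\beta(g'gg'^{-1})$. Hence $\beta(G_\infty)=\beta(G_{0,\infty})$ and $G_\infty=\ker\beta\cdot G_{0,\infty}=UG_{0,\infty}$. It follows that $U\trianglelefteq G_\infty$ and that $U0=G_\infty0=\partial T\setminus\{\infty\}$. The stabilizer of $0$ in $U$ lies in $U\cap F=1$ by Lemma~\ref{lem:buse}(c).

Since $U\trianglelefteq G_\infty$, the groups $U_{g\infty}:=gUg^{-1}$ are well defined, and they satisfy Definition~\ref{def:moufang}.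
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By $2$-transitivity it suffices to consider $\ell$. If $F$ were finite, $G$ would be boundary-Moufang by Proposition~\ref{prop:moufang}, with $H_c\le F$ finite, contrary to Theorem~\ref{thm:A}. So $F$ is infinite. A countable compact group is discrete by Baire's theorem, hence finite, so the compact group $F$ is uncountable. By Lemma~\ref{lem:transl}, $G_{0,\infty}/F\cong\mathbb Z$. If $G_{0,\infty}$ were virtually cyclic, its infinite subgroup $F$ would have finite index.
\end{proof}

\begin{thebibliography}{9}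

\bibitem{Bender} Bender, Math. Z. \textbf{104} (1968).

\bibitem{BM} Burger and Mozes, Publ. IHES \textbf{92} (2000).

\bibitem{CDM} Pierre-Emmanuel Caprace and Tom De Medts, \emph{Trees, contraction groups, and Moufang sets}, arXiv:1201.3734 (2012).

\bibitem{DDMS} Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}.

\bibitem{GW1} Gl\"ockner and Willis, J. reine angew. Math. \textbf{643} (2010).

\bibitem{GW2} Gl\"ockner and Willis, J. reine angew. Math. \textbf{781} (2021).

\end{thebibliography}
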